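\title{Lindel\"of scattered subspaces of $C_p(K)$ are $\sigma$-discrete}

\begin{abstract}
We prove that every Lindel\"of scattered subspace of $C_p(K)$, with $K$ compact, is a countable union of discrete subspaces, which answers a question of Avil\'es and Guerrero S\'anchez. More generally, a scattered subspace $X$ of $C_p(K)$ is a union of at most $l(X)$ discrete subspaces, and a subspace of $C_p(K)$ on which the first player wins the point-open game is $\sigma$-discrete. Elementary submodels give continuous retractions of $X$ onto small closed subspaces; along a chain of such retractions each point moves only finitely often, and the finite set of moves serves as a support. The adjoint retractions on $K$ show that the compact spaces whose points are separated by a Lindel\"of scattered subspace of $C_p(K)$ are exactly the Corson compacta.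
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a compact Hausdorff space $K$, let $C_p(K)$ be the space of continuous real-valued functions on $K$ with the topology of pointwise convergence, that is, the topology inherited from $\mathbb R^K$. A space is \emph{Eberlein--Grothendieck} if it is homeomorphic to a subspace of $C_p(K)$ for some compact $K$. A Banach space $E$ in its weak topology is an example: it is a subspace of $C_p(B_{E^*})$, where the dual unit ball carries the weak$^*$ topology. In particular every Eberlein compact space, that is, every space homeomorphic to a weakly compact subset of a Banach space, is Eberlein--Grothendieck.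

A space is \emph{scattered} if every nonempty subspace has an isolated point, and \emph{$\sigma$-discrete} if it is a countable union of discrete subspaces. Both properties say that the space is assembled from discrete pieces. For $\sigma$-discrete spaces the pieces are few but arbitrary: $\mathbb Q$ is $\sigma$-discrete and has no isolated point. For scattered spaces the pieces are well ordered but may be many. Let $X^{(0)}=X$, let $X^{(\alpha+1)}$ be the set of non-isolated points of $X^{(\alpha)}$, and let $X^{(\lambda)}=\bigcap_{\alpha<\lambda}X^{(\alpha)}$ for limit $\lambda$. If $X$ is scattered, this sequence decreases strictly until it reaches $\emptyset$, and each $y\in X$ has a \emph{Cantor--Bendixson rank} $\operatorname{rk}(y)$, the ordinal $\alpha$ with $y\in X^{(\alpha)}\setminus X^{(\alpha+1)}$. Since $y$ is isolated in $X^{(\operatorname{rk}(y))}$,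
\begin{equation}\label{eq:rank}
\text{each $y\in X$ has a neighborhood $U$ with $\operatorname{rk}(z)<\operatorname{rk}(y)$ for all $z\in U\setminus\{y\}$.}
\end{equation}
The levels $X^{(\alpha)}\setminus X^{(\alpha+1)}$ are therefore discrete, and a scattered space with countably many nonempty levels is $\sigma$-discrete. With uncountably many levels this can fail, even for compact spaces.

\begin{example}\label{ex:omega1}
The ordinal space $\omega_1+1$ is compact, and it is scattered because the least element of a nonempty subset is isolated in it. It is not $\sigma$-discrete. Recall that $S\subset\omega_1$ is \emph{stationary} if it meets every closed unbounded set, that a countable intersection of closed unbounded sets is closed unbounded, and that by the pressing-down lemma a function $f$ on a stationary set with $f(\delta)<\delta$ for all $\delta$ is constant on an uncountable set. If $\omega_1$ were a countable union of discrete sets, one of them, $D$, would be stationary, and so would be the set of limit ordinals in $D$. For limit $\delta\in D$ pick $f(\delta)<\delta$ with $(f(\delta),\delta]\cap D=\{\delta\}$. Pressing down gives $\delta<\delta'$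 in $D$ with $f(\delta)=f(\delta')$, and then $\delta\in(f(\delta'),\delta']\cap D$, a contradiction.
\end{example}

On the other hand, it is known that scattered Eberlein compact spaces are $\sigma$-discrete. This leads to the question, taken from the paper of Avil\'es and Guerrero S\'anchez \cite{AG}, whether compactness can be weakened to the Lindel\"of property: \emph{is every Eberlein--Grothendieck Lindel\"of scattered space $\sigma$-discrete?} The answer is yes, in ZFC.

\begin{theorem}\label{thm:main}
Every Eberlein--Grothendieck Lindel\"of scattered space is $\sigma$-discrete.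
\end{theorem}

The proof gives two extensions. The \emph{Lindel\"of number} $l(X)$ is the least infinite cardinal $\kappa$ such that every open cover of $X$ has a subcover of size at most $\kappa$. In the \emph{point-open game} on $X$, at inning $n<\omega$ Player~I picks a point $x_n\in X$ and Player~II picks an open set $U_n\ni x_n$; Player~I wins if $\bigcup_nU_n=X$. A \emph{strategy} for Player~I is a function $\sigma$ that assigns a point of $X$ to each finite sequence of open sets. A sequence $(U_n)_{n<\omega}$ of open sets \emph{follows} $\sigma$ if $\sigma(U_0,\dots,U_{n-1})\in U_n$ for all $n$, and $\sigma$ is \emph{winning} if every sequence that follows $\sigma$ covers $X$. We say that Player~I \emph{wins on $X$} if a winning strategy exists.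

\begin{theorem}\label{thm:strong}
Let $X\subset C_p(K)$ with $K$ compact.
\begin{enumerate}
\item[(S)] If $X$ is scattered, then $X$ is a union of at most $l(X)$ discrete subspaces. Moreover, $X$ is $\sigma$-discrete if and only if every closed subspace of $X$ of cardinality at most $l(X)$ is $\sigma$-discrete.
\item[(G)] If Player~I wins on $X$, then $X$ is $\sigma$-discrete.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $l(X)=\omega$ of (S). In (G) the space is not assumed to be scattered.

The last result describes the compact spaces $K$ that can occur. The natural normalization is that $X$ separates the points of $K$, meaning that for $k\ne l$ some $x\in X$ has $x(k)\ne x(l)$. It costs nothing: the image $K'$ of $K$ under $k\mapsto(x(k))_{x\in X}\in\mathbb R^X$ is compact, and $X$ is homeomorphic to the set of coordinate functions in $C_p(K')$, which separates the points of $K'$. For a set $\Gamma$ and $k\in\mathbb R^\Gamma$ let $\operatorname{supp}k=\{\gamma:k(\gamma)\ne0\}$, and let $\Sigma(\mathbb R^\Gamma)$ be the subspace of $\mathbb R^\Gamma$ formed by the points with countable support. A compact space is \emph{Corson} if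 it embeds in some $\Sigma(\mathbb R^\Gamma)$.

\begin{theorem}\label{thm:corson}
For a compact space $K$ the following are equivalent:
\begin{enumerate}
\item[(a)] $K$ is Corson;
\item[(b)] some Lindel\"of scattered $X\subset C_p(K)$ separates the points of $K$;
\item[(c)] some $X\subset C_p(K)$ on which Player~I wins separates the points of $K$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} shows the idea in a case where it can be seen by hand. Section~\ref{sec:tools} collects what is needed about the game and about elementary submodels. Theorem~\ref{thm:strong} is proved in Sections~\ref{sec:retractions} and~\ref{sec:chains}, and Theorem~\ref{thm:corson} in Section~\ref{sec:corson}. Compact spaces are Hausdorff. The spaces called $K$ and $X$ are assumed nonempty; the empty cases are trivial, and in Theorem~\ref{thm:corson} an empty $X$ may be replaced by $\{0\}$.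

\section{A model case: finite supports}\label{sec:model}

Let $\Gamma$ be an uncountable discrete space and let $A(\Gamma)=\Gamma\cup\{\infty\}$ be its one-point compactification. A function on $A(\Gamma)$ that vanishes at $\infty$ and at all but finitely many points of $\Gamma$ is continuous. Let $X\subset C_p(A(\Gamma))$ consist of such functions, and suppose that for each finite $a\subset\Gamma$ the set of $x\in X$ with $\operatorname{supp}x=a$ is countable; enumerate it injectively as $x_{a,0},x_{a,1},\dots$. Then $X$ is $\sigma$-discrete, for the following reason. The countably many sets $E_{n,j}=\{x_{a,j}:|a|=n\}$ cover $X$. Fix $x=x_{a,j}\in E_{n,j}$. The set $V=\{z\in X:z(\gamma)\ne0\text{ for all }\gamma\in a\}$ is an open neighborhood of $x$. If $z\in V\cap E_{n,j}$, then $\operatorname{supp}z\supset a$ and $|\operatorname{supp}z|=n=|a|$, so $\operatorname{supp}z=a$ and $z=x_{a,j}=x$. Thus $E_{n,j}$ is discrete.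

Three facts were used: supports are finite, they can only grow near a point, and the points with a given support already form a countable union of discrete sets. Two examples will be used throughout.

\begin{example}\label{ex:finite}
Let $Z_n=\{1_a:a\subset\Gamma,\ |a|\le n\}$ and $Z=\bigcup_nZ_n$. Each $Z_n$ is closed in $\{0,1\}^\Gamma$, hence compact. It is scattered: in a nonempty $S\subset Z_n$, a point $1_a$ with $|a|$ maximal is isolated by $\{1_b:b\supset a\}$. The space $Z$ has no isolated point, since every neighborhood of $1_a$ contains $1_{a\cup\{\eta\}}$ for all but finitely many $\eta$.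
\end{example}

\begin{example}\label{ex:fan}
For $\alpha<\omega_1$ define a countable compact scattered set $T_\alpha\subset[1,2]$ with $1\in T_\alpha^{(\alpha)}$. Let $T_0=\{1\}$. For $\alpha>0$ choose a sequence $(\beta_n)_{n\ge1}$ in which every $\beta<\alpha$ occurs infinitely often, and let $T_\alpha$ consist of $1$ and an affine copy of $T_{\beta_n}$ in $[1+\frac1{2n+1},1+\frac1{2n}]$ for each $n$. The copies are open in $T_\alpha$, so for each $\beta<\alpha$ the point $1$ is a limit of other points of $T_\alpha^{(\beta)}$ and lies in $T_\alpha^{(\beta+1)}$; hence $1\in T_\alpha^{(\alpha)}$. Now take $\Gamma=\omega_1$ as a discrete set and let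
\[
Y=\{0\}\cup\{t\cdot1_{\{\alpha\}}:\alpha<\omega_1,\ t\in T_\alpha\}.
\]
The slice $\{z\in Y:z(\alpha)>\frac12\}$ is an open copy of $T_\alpha$, and a neighborhood of $0$ contains all but finitely many slices. So $Y$ is compact and scattered, and $Y^{(\alpha)}\neq\emptyset$ for every $\alpha<\omega_1$.
\end{example}

The space $Y$ has uncountably many levels, so its Cantor--Bendixson decomposition does not show that it is $\sigma$-discrete. The decomposition by supports does, and it takes no account of the levels: it picks one point from each slice.

A general $X\subset C_p(K)$ comes with no supports, and we have to manufacture them. In the model case, write $\Gamma$ as the union of an increasing chain of smaller sets $A_\alpha$, taking unions at limit stages, and let $r_\alpha(x)=x\cdot1_{A_\alpha}$ be the truncation. In both examples the truncations of $1_a$ and of $t\cdot 1_{\{\alpha\}}$ stay in the space, so $r_\alpha$ is a continuous retraction onto a small closed subspace. The set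
\[
s(x)=\{\alpha:r_{\alpha+1}(x)\ne r_\alpha(x)\}=\{\alpha:\operatorname{supp}x\text{ meets }A_{\alpha+1}\setminus A_\alpha\}
\]
is a coarse version of the support, and its first description mentions only the retractions. This suggests both the answer and the proof. In $\omega_1+1$ a stationary set of points are limits of earlier points. In the examples the earlier points form the closed set $r_\alpha[X]$, so a point can only be a limit of points that appear at the same stage or later. If a Lindel\"of scattered $X\subset C_p(K)$ always admits such a chain of retractions, the counting argument should apply to $s(x)$. The truncation $r_\alpha(x)$ has a description that makes sense in general: it is the element of a small part of $X$ that agrees with $x$ on a small part of $K$. The two small parts must be closed under many choices made in terms of each other, and elementary submodels carry out all this closing at once.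

\section{The point-open game and elementary submodels}\label{sec:tools}

\subsection*{The game}
To avoid passing to subspaces, we say that a strategy $\sigma$ on $X$ \emph{covers} a set $F\subset X$ if $F\subset\bigcup_nU_n$ for every sequence $(U_n)$ that follows $\sigma$. Every strategy covers $\emptyset$. If Player~I wins on the subspace $F$, then some strategy on $X$ covers $F$: apply the winning strategy to the traces $U_n\cap F$.

\begin{lemma}\label{lem:game}
\begin{enumerate}
\item[(1)] If Player~I wins on $X$, then $X$ is Lindel\"of.
\item[(2)] If Player~I wins on $X$ and $f:X\to Y$ is a continuous surjection, then Player~I wins on $Y$.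
\item[(3)] If each $F_j\subset X$ $(j<\omega)$ is covered by a strategy on $X$, then so is $\bigcup_jF_j$.
\item[(4)] If $X$ is regular, Lindel\"of and scattered, then Player~I wins on $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let Player~II answer the winning strategy with members of a given open cover.

(2) Let $\sigma$ be winning on $X$ and put $\sigma'(V_0,\dots,V_{n-1})=f(\sigma(f^{-1}V_0,\dots,f^{-1}V_{n-1}))$. If $(V_n)$ follows $\sigma'$, then $(f^{-1}V_n)$ follows $\sigma$ and covers $X$, so $(V_n)$ covers $Y$.

(3) Let $\sigma_j$ cover $F_j$. Partition $\omega$ into infinite sets $I_j$, and at an inning in $I_j$ apply $\sigma_j$ to the moves made by Player~II at the earlier innings in $I_j$. The moves at the innings in $I_j$ then follow $\sigma_j$ and cover $F_j$.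

(4) We show by induction on $\alpha$ that every closed $F\subset X$ whose points have rank less than $\alpha$ in $X$ is covered by a strategy; for $\alpha$ large this applies to $F=X$. For $\alpha=0$ the set $F$ is empty. In general, by \eqref{eq:rank} and regularity each $y\in F$ has a closed neighborhood $N_y$ whose other points have rank less than $\operatorname{rk}(y)$. The closed set $F$ is Lindel\"of, so countably many sets $F\cap N_y$ cover it, and by (3) it suffices to cover one of them. Player~I plays $y$ and Player~II answers $U_0$. The set $(F\cap N_y)\setminus U_0$ is closed and its points have rank less than $\operatorname{rk}(y)<\alpha$, so Player~I continues with a strategy that covers it.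
\end{proof}

Thus for subspaces of $C_p(K)$ the condition that Player~I wins lies between ``Lindel\"of and scattered'' and ``Lindel\"of'', and Theorem~\ref{thm:main} also follows from Theorem~\ref{thm:strong}(G). Both implications are strict. Player~I wins on the space $Z$ of Example~\ref{ex:finite} by (3) and (4), and $Z$ is not scattered. The interval $[0,1]$ is a Lindel\"of subspace of $C_p(\text{point})=\mathbb R$ and is not $\sigma$-discrete, because discrete subspaces of a second countable space are countable; by Theorem~\ref{thm:strong}(G) Player~I does not win on it.

\subsection*{Elementary submodels}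
For an uncountable regular cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has cardinality less than $\theta$. It is transitive, contains $\theta$ as a subset, and is closed under taking subsets and finite products of its elements; in particular it contains every function between two of its elements. We always take $\theta>2^\omega$ so large that the objects under discussion belong to $H(\theta)$. In the statements to which we apply elementarity below, all quantifiers range over elements or subsets of such objects or over functions between them, so these statements mean the same in $H(\theta)$ as in the universe. A set $M\subset H(\theta)$ is an \emph{elementary submodel}, written $M\prec H(\theta)$, if every first-order formula of the language $\{\in\}$ with parameters in $M$ holds in $(M,\in)$ exactly when it holds in $(H(\theta),\in)$. We use four standard facts.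
\begin{enumerate}
\item[(E1)] (L\"owenheim--Skolem) Every $A\subset H(\theta)$ is contained in some $M\prec H(\theta)$ with $|M|\le|A|+\omega$.
\item[(E2)] The union of an increasing chain of elementary submodels of $H(\theta)$ is an elementary submodel.
\item[(E3)] If $M\prec H(\theta)$, $a_1,\dots,a_n\in M$, and some $b\in H(\theta)$ satisfies $\varphi(b,a_1,\dots,a_n)$ in $H(\theta)$, then some $b\in M$ does. In particular every object that is uniquely defined from elements of $M$ lies in $M$. So $M$ contains $\omega$, all natural and rational numbers, and every finite set or finite sequence of its elements.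
\item[(E4)] If $\kappa\cup\{\kappa\}\subset M\prec H(\theta)$, $A\in M$ and $|A|\le\kappa$, then $A\subset M$. Indeed, if $A\neq\emptyset$, then by (E3) $M$ contains a surjection $f:\kappa\to A$, and $f(\xi)\in M$ for each $\xi<\kappa$. In particular countable elements of $M$ are subsets of $M$.
\end{enumerate}
An element of $M$ need not be a subset of $M$: below $X\in M$, while $X\cap M$ is the small part of $X$ that we are after.

\section{Retractions from elementary submodels}\label{sec:retractions}

The two parts of Theorem~\ref{thm:strong} are proved together. Let $\kappa$ be an infinite cardinal. We say that $X\subset C_p(K)$ satisfies $\mathcal H_\kappa$ if one of the following holds: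
\begin{enumerate}
\item[(S)] $X$ is scattered and $l(X)\le\kappa$;
\item[(G)] $\kappa=\omega$ and Player~I wins on $X$.
\end{enumerate}
We fix a \emph{witness} $w$ for the hypothesis. In case (G) it is a winning strategy $\sigma$. In case (S) it is a map $y\mapsto U_y$ on $X$, where $U_y$ is a neighborhood as in \eqref{eq:rank} of the basic form
\[
U_y=\{z\in X:|z(k_i)-y(k_i)|<\varepsilon\text{ for }i=1,\dots,m\},
\]
with $k_1,\dots,k_m\in K$ and $\varepsilon>0$ depending on $y$. Fix $\theta$ with $\kappa,X,K,w\in H(\theta)$, and call $M$ \emph{suitable} if $M\prec H(\theta)$ and $\kappa\cup\{\kappa,X,K,w\}\subset M$.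

The model $M$ sees a point $x\in X$ only through its values on $K\cap M$. The key lemma says that these values are those of a point that belongs to $M$.

\begin{lemma}\label{lem:key}
Let $X$ satisfy $\mathcal H_\kappa$ and let $M$ be suitable. For each $x\in X$ there is exactly one $y\in X\cap M$ with $y|_{K\cap M}=x|_{K\cap M}$.
\end{lemma}

\begin{proof}
If $y\ne y'$ lie in $X\cap M$, then some $k\in K$ has $y(k)\ne y'(k)$, and by (E3) some $k\in K\cap M$ does. This proves uniqueness.

\emph{Existence in case} (G). If no $y$ works, Player~II can play inside $M$ and avoid $x$ forever. Given $U_0,\dots,U_{n-1}\in M$, the point $y_n=\sigma(U_0,\dots,U_{n-1})$ lies in $X\cap M$. Pick $k_n\in K\cap M$ with $x(k_n)\ne y_n(k_n)$ and a rational $q_n$ with $0<q_n<|x(k_n)-y_n(k_n)|$, and let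
\[
U_n=\{z\in X:|z(k_n)-y_n(k_n)|<q_n\}.
\]
This open set contains $y_n$, omits $x$, and lies in $M$ because it is defined from $X,k_n,y_n,q_n$. The sequence $(U_n)$ follows $\sigma$ and does not cover $x$, a contradiction.

\emph{Existence in case} (S). Here a descent on the rank replaces the strategy. Since $l(X)\le\kappa$, some $C\subset X$ with $|C|\le\kappa$ has $X=\bigcup_{y\in C}U_y$. By (E3) there is such a $C$ in $M$, and $C\subset M$ by (E4). Hence $x\in U_y$ for some $y\in X\cap M$. Among all $y\in X\cap M$ with $x\in U_y$ choose one of least rank. Suppose that $x(k)\ne y(k)$ for some $k\in K\cap M$, and let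
\[
F=\{z\in U_y:z(k)\ne y(k)\}.
\]
Then $x\in F$, $y\notin F$, and $F\in M$. To repeat the covering argument inside $F$ we need $l(F)\le\kappa$, and this is the reason for taking $U_y$ basic: $F$ is the union over $j\ge1$ of the closed sets
\[
\{z\in X:|z(k_i)-y(k_i)|\le\varepsilon-\tfrac1j\text{ for }i\le m,\ |z(k)-y(k)|\ge\tfrac1j\},
\]
each of which has Lindel\"of number at most $\kappa$. So some $C'\subset F$ with $|C'|\le\kappa$ has $F\subset\bigcup_{z\in C'}U_z$, and again we may take $C'\in M$, whence $C'\subset M$. Thus $x\in U_z$ for some $z\in F\cap M$. But $z\in U_y\setminus\{y\}$, so $\operatorname{rk}(z)<\operatorname{rk}(y)$, contrary to the choice of $y$.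
\end{proof}

We write $r_M(x)$ for the point $y$ of Lemma~\ref{lem:key}. For $X=Z_n$ and countable $M$ we have $K\cap M=(\Gamma\cap M)\cup\{\infty\}$ and $X\cap M=\{1_a\in Z_n:a\subset M\}$, so $r_M(1_a)=1_{a\cap M}$ is the truncation of Section~\ref{sec:model}.

Both halves of hypothesis (S) are needed for existence. Let $M\prec H(\theta)$ be countable. In the uncountable discrete space $Z_1\setminus\{0\}$, a point $1_{\{\gamma\}}$ with $\gamma\notin M$ vanishes on $K\cap M$, and no point of the space that lies in $M$ does. In $[0,1]\subset C_p(\text{point})$, a point outside $M$ agrees with no point of $M$.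

Continuity of $r_M$ is the next difficulty: the definition controls $r_M(x)(k)$ only for $k\in K\cap M$, and pointwise convergence asks for all $k\in K$. Compactness of $K$ closes the gap, by providing for each $k$ a point $k'$ in the closure of $K\cap M$ that the functions in $M$ cannot tell from $k$. For $X=Z_n$ and $k\in\Gamma\setminus M$ this point is $\infty$. Write $K_M=\overline{K\cap M}$.

\begin{lemma}\label{lem:retraction}
Let $X$ satisfy $\mathcal H_\kappa$ and let $M\subset N$ be suitable.
\begin{enumerate}
\item[(1)] The functions $x$ and $r_M(x)$ agree on $K_M$, and $r_M(x)=x$ if and only if $x\in M$.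
\item[(2)] For each $k\in K$ there is $k'\in K_M$ with $y(k')=y(k)$ for all $y\in X\cap M$. For any such $k'$ we have $r_M(x)(k)=x(k')$ for all $x\in X$.
\item[(3)] The map $r_M:X\to X$ is continuous, and $X\cap M=r_M[X]$ is closed in $X$.
\item[(4)] $r_Mr_N=r_M=r_Nr_M$.
\item[(5)] The space $X\cap M$ satisfies $\mathcal H_\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The two functions are continuous and agree on the dense subset $K\cap M$ of $K_M$. If $x\in M$, then $x$ itself has the property that defines $r_M(x)$; conversely $r_M(x)$ always lies in $M$.

(2) For finite $F\subset X\cap M$ and $n\ge1$ let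
\[
P_{F,n}=\{l\in K_M:|y(l)-y(k)|\le\tfrac1n\text{ for all }y\in F\},
\]
a closed subset of $K$. The numbers $y(k)$ need not lie in $M$, so we approximate them: choose rationals $q_y$ with $|q_y-y(k)|<\frac1{2n}$ for $y\in F$. The point $k$ shows that some $l\in K$ has $|y(l)-q_y|<\frac1{2n}$ for all $y\in F$. The parameters $K$, $F$, $(q_y)_{y\in F}$, $n$ lie in $M$, so by (E3) there is such an $l$ in $K\cap M$, and $l\in P_{F,n}$. Since $P_{F\cup F',\max(n,n')}\subset P_{F,n}\cap P_{F',n'}$, the family has the finite intersection property, and by compactness there is $k'\in\bigcap_{F,n}P_{F,n}$. This $k'$ is as required. For any such $k'$ and any $x\in X$, we have $r_M(x)(k)=r_M(x)(k')$ because $r_M(x)\in X\cap M$, and $r_M(x)(k')=x(k')$ by (1).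

(3) By (2), for each $k\in K$ the map $x\mapsto r_M(x)(k)$ is evaluation at a point $k'$ that does not depend on $x$. So all coordinates of $r_M$ are continuous. By (1), $X\cap M$ is both the range of $r_M$ and its set of fixed points, and the latter is closed because $X$ is Hausdorff.

(4) On $K\cap M\subset K\cap N$ we have $r_M(r_N(x))=r_N(x)=x$, and $r_M(r_N(x))\in X\cap M$, so $r_M(r_N(x))=r_M(x)$ by uniqueness. Also $r_M(x)\in M\subset N$, so $r_N$ fixes $r_M(x)$ by (1).

(5) In case (S), a closed subspace of $X$ is scattered and has Lindel\"of number at most $\kappa$. In case (G), $X\cap M$ is a continuous image of $X$, and Lemma~\ref{lem:game}(2) applies.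
\end{proof}

\begin{remark}\label{rem:compactness}
Lemma~\ref{lem:key} does not use compactness of $K$, and in Lemma~\ref{lem:retraction} compactness enters only through (2). Example~\ref{ex:omega1} shows what happens without it. Embed $X=\omega_1+1$ in the space of continuous functions on $L=C_p(X)$ by evaluation, let $M$ be a countable model that contains these objects, and let $\delta=M\cap\omega_1$, a countable limit ordinal by (E3) and (E4). Then $X\cap M=\delta\cup\{\omega_1\}$. Each $f\in L$ is constant on some interval $[\beta,\omega_1]$ with $\beta<\omega_1$, since $f^{-1}(f(\omega_1))$ is a $G_\delta$-set that contains $\omega_1$. For $f\in M$ we can take $\beta\in M$, so $\beta<\delta$ and $f(\delta)=f(\omega_1)$. Hence $r_M(\delta)=\omega_1$, while $r_M(\xi)=\xi$ for $\xi<\delta$. The map $r_M$ is discontinuous at $\delta$, and $X\cap M$ is not closed.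
\end{remark}

\section{Chains of retractions and $\sigma$-discreteness}\label{sec:chains}

Let $X$ satisfy $\mathcal H_\kappa$, let $\mu=|X|>\kappa$, and enumerate $X=\{x_\alpha:\alpha<\mu\}$. A \emph{chain for $X$} is an increasing sequence $(M_\alpha)_{\alpha\le\mu}$ of suitable models such that $x_\alpha\in M_{\alpha+1}$ and $|M_\alpha|\le\kappa+|\alpha|$ for $\alpha<\mu$, and $M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha$ for limit $\lambda\le\mu$. Chains exist: apply (E1) to $\kappa\cup\{\kappa,X,K,w\}$ to get $M_0$ and to $M_\alpha\cup\{x_\alpha\}$ to get $M_{\alpha+1}$, and use (E2) at limits. Write $X_\alpha=X\cap M_\alpha$ and $r_\alpha=r_{M_\alpha}$. Then $|X_0|\le\kappa$, $|X_\alpha|<\mu$ for $\alpha<\mu$, $X_\lambda=\bigcup_{\alpha<\lambda}X_\alpha$ for limit $\lambda$, and $X_\mu=X$, so $r_\mu$ is the identity. For $x\in X$ let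
\[
s(x)=\{\alpha<\mu:r_{\alpha+1}(x)\ne r_\alpha(x)\}.
\]
The closed set $X_\lambda$ is the union of the earlier $X_\alpha$ itself, with no closure taken. This forces $r_\alpha(x)$ to stabilize below every limit ordinal, and so makes $s(x)$ finite.

\begin{lemma}\label{lem:finite}
Let $x\in X$.
\begin{enumerate}
\item[(1)] For each limit $\lambda\le\mu$ there is $\beta<\lambda$ with $r_\gamma(x)=r_\lambda(x)$ whenever $\beta\le\gamma\le\lambda$.
\item[(2)] The set $s(x)$ is finite.
\item[(3)] If $x\notin X_0$, then $s(x)\ne\emptyset$, and $\alpha(x)=\max s(x)$ satisfies $x\in X_{\alpha(x)+1}\setminus X_{\alpha(x)}$.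
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The point $y=r_\lambda(x)$ lies in $X_\lambda$, hence in $X_\beta$ for some $\beta<\lambda$. For $\beta\le\gamma\le\lambda$, Lemma~\ref{lem:retraction}(4) and (1) give $r_\gamma(x)=r_\gamma(r_\lambda(x))=r_\gamma(y)=y$.

(2) Otherwise take $\alpha_0<\alpha_1<\cdots$ in $s(x)$ and let $\lambda=\sup_i\alpha_i\le\mu$, a limit ordinal. By (1), $r_{\alpha_i+1}(x)=r_\lambda(x)=r_{\alpha_i}(x)$ for large $i$, contrary to $\alpha_i\in s(x)$.

(3) The least $\beta$ with $x\in X_\beta$ is neither $0$ nor a limit; say $\beta=\alpha+1$. Since $x\notin X_\alpha$, we have $r_\alpha(x)\ne x=r_{\alpha+1}(x)$, so $\alpha\in s(x)$. For $\gamma>\alpha$ we have $r_\gamma(x)=x=r_{\gamma+1}(x)$, so $\gamma\notin s(x)$. Thus $\alpha=\max s(x)$.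
\end{proof}

By induction each $X_{\alpha+1}$ will be a union of discrete sets $D_{\alpha,\xi}$, and we want to glue, for fixed $\xi$, the parts of $D_{\alpha,\xi}$ in $X_{\alpha+1}\setminus X_\alpha$ over all $\alpha$. Earlier stages do no harm, since $X_\alpha$ is closed. Later stages do: in $Z_2$ the point $1_{\{\gamma\}}$ is a limit of points $1_{\{\gamma,\eta\}}$ that appear at later stages. Fixing $|s(x)|$ removes these points, because $s$ determines the stage by Lemma~\ref{lem:finite}(3).

\begin{proposition}\label{prop:induction}
Let $\kappa,\tau$ be infinite cardinals. Suppose that $X\subset C_p(K)$ satisfies $\mathcal H_\kappa$ and that every closed subspace of $X$ of cardinality at most $\kappa$ is a union of at most $\tau$ discrete subspaces. Then $X$ is a union of at most $\tau$ discrete subspaces.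
\end{proposition}

\begin{proof}
We fix $\kappa,\tau,K$ and use induction on $\mu=|X|$. If $\mu\le\kappa$, the conclusion is the assumption applied to $X$. Let $\mu>\kappa$ and take a chain for $X$. By Lemma~\ref{lem:retraction}(3) and (5), $X_{\alpha+1}$ is closed in $X$ and satisfies $\mathcal H_\kappa$; its closed subspaces are closed in $X$, and $|X_{\alpha+1}|<\mu$. By the inductive hypothesis $X_{\alpha+1}=\bigcup_{\xi<\tau}D_{\alpha,\xi}$ with each $D_{\alpha,\xi}$ discrete, possibly empty. The closed set $X_0$ has cardinality at most $\kappa$, so it is a union of at most $\tau$ discrete sets by assumption. For $1\le n<\omega$ and $\xi<\tau$ let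
\[
E_{n,\xi}=\{x\in X\setminus X_0:|s(x)|=n,\ x\in D_{\alpha(x),\xi}\}.
\]
There are at most $\tau$ such sets, and they cover $X\setminus X_0$ by Lemma~\ref{lem:finite}(2) and (3). It remains to show that $E=E_{n,\xi}$ is discrete. Let $x\in E$ and
\[
V=\{z\in X:r_{\alpha+1}(z)\ne r_\alpha(z)\text{ for all }\alpha\in s(x)\}=\{z\in X:s(z)\supset s(x)\}.
\]
The set where two continuous maps into a Hausdorff space differ is open, and $s(x)$ is finite, so $V$ is an open neighborhood of $x$. If $z\in V\cap E$, then $s(z)\supset s(x)$ and $|s(z)|=n=|s(x)|$, so $s(z)=s(x)$. Hence $\alpha(z)=\alpha(x)$ and $z\in D_{\alpha(x),\xi}$. Choose an open $W\subset X$ with $W\cap D_{\alpha(x),\xi}=\{x\}$. Then $V\cap W\cap E=\{x\}$.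
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}]
For (S) let $\kappa=l(X)$. A space of cardinality at most $\kappa$ is a union of at most $\kappa$ singletons, so Proposition~\ref{prop:induction} with $\tau=\kappa$ gives the first statement. With $\tau=\omega$ it gives the ``if'' part of the second statement; the ``only if'' part holds because subspaces of $\sigma$-discrete spaces are $\sigma$-discrete. For (G) take $\kappa=\tau=\omega$ and note again that countable spaces are countable unions of singletons. Theorem~\ref{thm:main} is the first statement of (S) with $l(X)=\omega$.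
\end{proof}

\section{Corson compacta}\label{sec:corson}

The implication (b)$\Rightarrow$(c) of Theorem~\ref{thm:corson} is Lemma~\ref{lem:game}(4), since subspaces of $\mathbb R^K$ are regular. We prove (c)$\Rightarrow$(a) and (a)$\Rightarrow$(b).

If $F\subset C(K)$ separates the points of the compact space $K$, then $k\mapsto(f(k))_{f\in F}$ is a continuous injection into the Hausdorff space $\mathbb R^F$, hence an embedding; so $F$ generates the topology of $K$. Call $F$ \emph{point-countable} if $\{f\in F:f(k)\ne0\}$ is countable for each $k\in K$. Then
\begin{equation}\label{eq:corson}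
\text{$K$ is Corson if and only if some point-countable $F\subset C(K)$ separates points:}
\end{equation}
such an $F$ embeds $K$ in $\Sigma(\mathbb R^F)$, and for $K\subset\Sigma(\mathbb R^\Gamma)$ the coordinate functions form such a family.

\subsection*{From the game to a Corson compact space}
Let $X\subset C_p(K)$ separate the points of $K$, and let Player~I win on $X$, so that $\mathcal H_\omega$ holds. Separation makes the point $k'$ of Lemma~\ref{lem:retraction}(2) unique, and $k\mapsto k'$ becomes a retraction of $K$ adjoint to $r_M$.

\begin{lemma}\label{lem:adjoint}
Let $M\subset N$ be suitable.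
\begin{enumerate}
\item[(1)] $X\cap M$ separates the points of $K_M$.
\item[(2)] There is a continuous retraction $\rho_M$ of $K$ onto $K_M$ such that
\begin{equation}\label{eq:adjoint}
x(\rho_Mk)=r_M(x)(k)\qquad(x\in X,\ k\in K).
\end{equation}
\item[(3)] $\rho_M\rho_N=\rho_M=\rho_N\rho_M$.
\item[(4)] Restriction to $K_M$ embeds $X\cap M$ homeomorphically in $C_p(K_M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $p,q\in K_M$ are not separated by $X\cap M$, then $x(p)=r_M(x)(p)=r_M(x)(q)=x(q)$ for every $x\in X$ by Lemma~\ref{lem:retraction}(1), so $p=q$.

(2) By (1) there is exactly one $k'\in K_M$ with $y(k')=y(k)$ for all $y\in X\cap M$; call it $\rho_Mk$. Formula \eqref{eq:adjoint} is Lemma~\ref{lem:retraction}(2). It says that $x\circ\rho_M=r_M(x)$ is continuous for each $x\in X$, and $X$ generates the topology of $K$, so $\rho_M$ is continuous. For $k\in K_M$ uniqueness gives $\rho_Mk=k$.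

(3) Since $K_M\subset K_N$, the map $\rho_N$ fixes $\rho_Mk$. For $x\in X$, two applications of \eqref{eq:adjoint} and Lemma~\ref{lem:retraction}(4) give
\[
x(\rho_M\rho_Nk)=r_M(x)(\rho_Nk)=r_N(r_M(x))(k)=r_M(x)(k)=x(\rho_Mk),
\]
so $\rho_M\rho_Nk=\rho_Mk$.

(4) Restriction is continuous. For $y\in X\cap M$ we have $y(k)=y(\rho_Mk)$, so each value of $y$ is a value of $y|_{K_M}$ at a point that does not depend on $y$. Hence restriction is injective with continuous inverse.
\end{proof}

Now let $\mu=|X|>\omega$, take a chain for $X$ with $\kappa=\omega$, and write $K_\alpha=K_{M_\alpha}$ and $\rho_\alpha=\rho_{M_\alpha}$. Since $r_\mu$ is the identity, so is $\rho_\mu$ by \eqref{eq:adjoint}. Lemma~\ref{lem:finite}(1) and \eqref{eq:adjoint} give, for limit $\lambda\le\mu$,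
\begin{equation}\label{eq:limit}
\text{for each $x\in X$, $k\in K$: }\ x(\rho_\lambda k)=x(\rho_\delta k)\text{ for all large enough }\delta<\lambda.
\end{equation}
The analog of $s(x)$ is
\[
J(k)=\{\alpha<\mu:\rho_{\alpha+1}k\ne\rho_\alpha k\}.
\]
The proof that $s(x)$ is finite does not carry over, because the bound in \eqref{eq:limit} depends on $x$: the points $\rho_\delta k$ converge to $\rho_\lambda k$, and nothing says that they stabilize. Instead we take one more model $N$, countable and containing $k$, and show that $\rho_\gamma k$ does not move while $\gamma$ crosses a gap of $N$. By Lemma~\ref{lem:adjoint}(1) it is enough to test this with functions $y\in X\cap N$, and these do not move across a gap because the finite set $s(y)$ lies inside $N$.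

\begin{lemma}\label{lem:countable}
For every $k\in K$ the set $J(k)$ is countable.
\end{lemma}

\begin{proof}
The sequences $(r_\alpha)_{\alpha\le\mu}$ and $(\rho_\alpha)_{\alpha\le\mu}$ belong to $H(\theta)$. By (E1) there is a countable suitable $N$ that contains $k$ and both sequences; then $\mu\in N$. We show that $J(k)\subset N$.

Let $\alpha<\mu$ with $\alpha\notin N$. Let $\beta$ be the least element of $N\cap(\mu+1)$ with $\beta\ge\alpha$, so $\beta>\alpha$, and let $\lambda=\sup(N\cap\alpha)\le\alpha$. The set $N\cap\alpha$ contains $0$, and if it contains $\delta$, then $\delta+1\in N$ and $\delta+1\le\alpha$, so $\delta+1<\alpha$. Thus $N\cap\alpha$ has no largest element, $\lambda$ is a limit ordinal, $N\cap\alpha$ is a cofinal subset of $\lambda$, and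
\[
N\cap[\lambda,\beta)=\emptyset,\qquad\lambda\le\alpha<\alpha+1\le\beta.
\]

For $\delta\in N\cap(\mu+1)$ we have $\rho_\delta k\in K\cap N$ by (E3). In particular $\rho_\beta k\in K_N$. A basic neighborhood of $\rho_\lambda k$ is given by finitely many $x\in X$, so by \eqref{eq:limit} it contains $\rho_\delta k$ for all large $\delta<\lambda$, among them some $\delta\in N\cap\alpha$. Hence $\rho_\lambda k\in K_N$.

Let $y\in X\cap N$. The set $s(y)$ is defined from $y$ and $(r_\alpha)_{\alpha\le\mu}$, so it is a finite element of $N$, and $s(y)\subset N$ by (E4). Therefore $s(y)\cap[\lambda,\beta)=\emptyset$. By induction on $\gamma\in[\lambda,\beta]$ we get $r_\gamma(y)=r_\lambda(y)$: the step from $\gamma$ to $\gamma+1\le\beta$ holds because $\gamma\notin s(y)$, and at a limit $\gamma>\lambda$ Lemma~\ref{lem:finite}(1) gives $r_\gamma(y)=r_\delta(y)$ for some $\delta\in[\lambda,\gamma)$. By \eqref{eq:adjoint}, $y(\rho_\beta k)=r_\beta(y)(k)=r_\lambda(y)(k)=y(\rho_\lambda k)$. Lemma~\ref{lem:adjoint}(1) for $N$ gives $\rho_\beta k=\rho_\lambda k$. For $\gamma\in[\lambda,\beta]$, Lemma~\ref{lem:adjoint}(3) now gives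
\[
\rho_\gamma k=\rho_\gamma\rho_\beta k=\rho_\gamma\rho_\lambda k=\rho_\lambda k.
\]
Taking $\gamma=\alpha$ and $\gamma=\alpha+1$ shows that $\alpha\notin J(k)$.
\end{proof}

\begin{proof}[Proof of (c)$\Rightarrow$(a)]
We use induction on $|X|$, over all compact $K$ and all point-separating $X\subset C_p(K)$ on which Player~I wins. If $X$ is countable, it is point-countable and \eqref{eq:corson} applies. Let $\mu=|X|>\omega$, with the chain above. By Lemma~\ref{lem:adjoint}(1) and (4) and Lemma~\ref{lem:retraction}(5), the restrictions to $K_{\alpha+1}$ of the members of $X_{\alpha+1}$ form a point-separating subspace of $C_p(K_{\alpha+1})$ of cardinality less than $\mu$ on which Player~I wins. By induction $K_{\alpha+1}$ is Corson; let $F_{\alpha+1}\subset C(K_{\alpha+1})$ be point-countable and point-separating. Let $F_0=\{y|_{K_0}:y\in X_0\}$, which is countable and separates the points of $K_0$.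

The functions $f\circ\rho_{\alpha+1}$ with $f\in F_{\alpha+1}$ may be nonzero at a given $k$ for all $\alpha$. Passing to differences makes them vanish at $k$ unless $\alpha\in J(k)$. So let
\[
F=\{f\circ\rho_0:f\in F_0\}\cup\bigcup_{\alpha<\mu}\{f\circ\rho_{\alpha+1}-f\circ\rho_\alpha:f\in F_{\alpha+1}\}\subset C(K),
\]
where $f\circ\rho_\alpha$ is defined because $K_\alpha\subset K_{\alpha+1}$. If $f(\rho_{\alpha+1}k)-f(\rho_\alpha k)\ne0$, then $\alpha\in J(k)$ and $f$ is nonzero at $\rho_{\alpha+1}k$ or at $\rho_\alpha k$. By Lemma~\ref{lem:countable} this leaves countably many $\alpha$, and countably many $f\in F_{\alpha+1}$ for each. So $F$ is point-countable.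

Let $k\ne l$ in $K$, and let $\beta\le\mu$ be least with $\rho_\beta k\ne\rho_\beta l$; it exists because $\rho_\mu$ is the identity. If $\beta$ were a limit, \eqref{eq:limit} would give $x(\rho_\beta k)=x(\rho_\delta k)=x(\rho_\delta l)=x(\rho_\beta l)$ for each $x\in X$ and large $\delta<\beta$, which is impossible. If $\beta=0$, then $f\circ\rho_0$ separates $k$ and $l$ for some $f\in F_0$. If $\beta=\alpha+1$, take $f\in F_{\alpha+1}$ with $f(\rho_{\alpha+1}k)\ne f(\rho_{\alpha+1}l)$; since $\rho_\alpha k=\rho_\alpha l$, the function $f\circ\rho_{\alpha+1}-f\circ\rho_\alpha$ separates $k$ and $l$. By \eqref{eq:corson}, $K$ is Corson.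
\end{proof}

\subsection*{From a Corson compact space to a scattered family}
If $F\subset C(K)$ is point-countable, then $F\cup\{0\}$ is Lindel\"of: the complement of a basic neighborhood $\{h:|h(k_i)|<\varepsilon,\ i\le m\}$ of $0$ consists of functions that are nonzero at some $k_i$, so it is countable. The difficulty is to make $F\cup\{0\}$ scattered. The coordinate functions need not do: on the segment $\{(tq)_{q\in\mathbb Q\cap[0,1]}:t\in[0,1]\}$ they form a copy of $\mathbb Q\cap[0,1]$. For countably many coordinates, rescaling to a sequence that tends uniformly to $0$ repairs this. For uncountably many, we cut $\Gamma$ into blocks, treat each block by induction, and need points of $K$ at which all functions from later blocks vanish. The next lemma provides them. We write $\mathbf 0$ for the origin of $\mathbb R^\Gamma$.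

\begin{lemma}\label{lem:truncate}
Let $K\subset\Sigma(\mathbb R^\Gamma)$ be compact, let $K,\Gamma\in M\prec H(\theta)$, and let $A=\Gamma\cap M$. Then $k\cdot1_A\in K$ for every $k\in K$.
\end{lemma}

\begin{proof}
Since $K$ is closed in $\mathbb R^\Gamma$, it suffices to find, for each finite $E\subset A$ and $n\ge1$, a point $l\in K$ that vanishes off $A$ and satisfies $|l(\gamma)-k(\gamma)|<\frac1n$ for $\gamma\in E$. Choose rationals $q_\gamma$ with $|q_\gamma-k(\gamma)|<\frac1{2n}$ for $\gamma\in E$. The point $k$ shows that some $l\in K$ has $|l(\gamma)-q_\gamma|<\frac1{2n}$ for $\gamma\in E$, and by (E3) there is such an $l$ in $M$. Its support is a countable element of $M$, so $\operatorname{supp}l\subset A$ by (E4).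
\end{proof}

\begin{proposition}\label{prop:family}
Let $K\subset\Sigma(\mathbb R^\Gamma)$ be compact with $\mathbf 0\in K$. There is a point-countable, point-separating family $F\subset C(K)\setminus\{0\}$ such that $f(\mathbf 0)=0$ for all $f\in F$ and $F\cup\{0\}$ is a scattered subspace of $C_p(K)$.
\end{proposition}

\begin{proof}
We use induction on $|\Gamma|$. Let $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ be countable, possibly finite or empty. Put $c_n=1+\max_{k\in K}|k(\gamma_n)|$ and $f_n(k)=k(\gamma_n)/(nc_n)$, and let $F$ be the set of nonzero $f_n$. It is countable, separates points and vanishes at $\mathbf 0$. If $f\in F$ and $f(k)\ne0$, then the open set $\{h:|h(k)|>|f(k)|/2\}$ contains $f$, omits $0$, and contains only finitely many $f_n$ because $|f_n|\le1/n$. So each point of $F$ is isolated in $F\cup\{0\}$, and every nonempty subset other than $\{0\}$ contains such a point.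

Let $\mu=|\Gamma|>\omega$ and $\Gamma=\{\gamma_\alpha:\alpha<\mu\}$. By (E1) and (E2) there is an increasing sequence $M_\alpha\prec H(\theta)$ $(1\le\alpha<\mu)$, with unions at limits, such that $K,\Gamma\in M_1$, $|M_\alpha|\le\omega+|\alpha|$ and $\gamma_\alpha\in M_{\alpha+1}$. Put $A_0=\emptyset$, $A_\alpha=\Gamma\cap M_\alpha$ for $\alpha\ge1$, and $B_\alpha=A_{\alpha+1}\setminus A_\alpha$ for $\alpha<\mu$. The least $\beta$ with $\gamma\in A_\beta$ is neither $0$ nor a limit, so each $\gamma\in\Gamma$ lies in exactly one $B_\alpha$; and $|B_\alpha|<\mu$. Let $p_\alpha(k)=k|_{B_\alpha}$ and $L_\alpha=p_\alpha[K]$, a compact subset of $\Sigma(\mathbb R^{B_\alpha})$ that contains the origin. (These projections are the only images of $K$ that we use, so we do not need the theorem of Gul'ko and of Michael and Rudin \cite{MR} that Hausdorff continuous images of Corson compacta are Corson.) Let $G_\alpha\subset C(L_\alpha)\setminus\{0\}$ be given by the inductive hypothesis, and put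
\[
F_\alpha=\{g\circ p_\alpha:g\in G_\alpha\},\qquad F=\bigcup_{\alpha<\mu}F_\alpha.
\]
Since $p_\alpha:K\to L_\alpha$ is onto, $g\mapsto g\circ p_\alpha$ is a homeomorphism of $G_\alpha$ onto $F_\alpha$ for the pointwise topologies, and $0\notin F_\alpha$. Since the members of $G_\alpha$ vanish at the origin,
\begin{equation}\label{eq:block}
f\in F_\alpha,\ f(k)\ne0\ \Longrightarrow\ \operatorname{supp}k\cap B_\alpha\ne\emptyset.
\end{equation}
In particular the members of $F$ vanish at $\mathbf 0$.

\emph{Point-countability.} The countable set $\operatorname{supp}k$ meets countably many of the disjoint sets $B_\alpha$, and for each such $\alpha$ only countably many $g\in G_\alpha$ are nonzero at $p_\alpha(k)$. Now use \eqref{eq:block}.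

\emph{Separation.} If $k\ne l$, then $k(\gamma)\ne l(\gamma)$ for some $\gamma$, and $\gamma\in B_\alpha$ for some $\alpha$. Then $p_\alpha(k)\ne p_\alpha(l)$, and some $g\in G_\alpha$ separates these points.

\emph{Scatteredness.} Let $S\subset F\cup\{0\}$ be nonempty with $S\ne\{0\}$, and let $\alpha$ be least with $S\cap F_\alpha\ne\emptyset$. The space $F_\alpha$ is scattered, so there are $f\in S\cap F_\alpha$ and an open $O\subset C_p(K)$ with $O\cap S\cap F_\alpha=\{f\}$. Choose $k_1\in K$ with $f(k_1)\ne0$ and let $k=k_1\cdot1_{A_{\alpha+1}}$, a point of $K$ by Lemma~\ref{lem:truncate}. Since $B_\alpha\subset A_{\alpha+1}$, we have $p_\alpha(k)=p_\alpha(k_1)$ and $f(k)\ne0$. Let $h\in S$ with $h(k)\ne0$. Then $h\in F_\beta$ for some $\beta$, and $\beta\ge\alpha$ by the choice of $\alpha$. For $\beta>\alpha$ the set $B_\beta$ is disjoint from $A_{\alpha+1}\supset\operatorname{supp}k$, which \eqref{eq:block} excludes. So $h\in F_\alpha$, and $O\cap\{h:h(k)\ne0\}\cap S=\{f\}$. Thus $f$ is isolated in $S$.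
\end{proof}

\begin{proof}[Proof of (a)$\Rightarrow$(b)]
Let $K\subset\Sigma(\mathbb R^\Gamma)$ be compact and pick $k_0\in K$. Translation by $-k_0$ is a homeomorphism of the linear space $\Sigma(\mathbb R^\Gamma)$, so we may assume that $\mathbf 0\in K$. Take $F$ from Proposition~\ref{prop:family}. Then $X=F\cup\{0\}$ is scattered, separates the points of $K$, and is Lindel\"of because $F$ is point-countable. This completes the proof of Theorem~\ref{thm:corson}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AG}
Antonio Avil\'es and David Guerrero S\'anchez,
\emph{Are Eberlein-Grothendieck scattered spaces $\sigma$-discrete?},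
arXiv:1202.6310 (2012).

\bibitem{MR}
Michael and Rudin,
\emph{A note on Eberlein compacts},
Pacific J. Math. \textbf{72} (1977).

\end{thebibliography}
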